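\title{A missing Casimir relation in the Racah presentation of the centralizer of $\mathfrak{su}(2)$ in a threefold tensor product}

\begin{abstract}
The intermediate Casimir operators on a tensor product of three irreducible representations of $\mathfrak{su}(2)$ satisfy the relations of the universal Racah algebra. Crampe, Poulain d'Andecy and Vinet posed the problem whether these relations, together with polynomial relations that record the spectra of the Casimir operators and of their differences, present the centralizer of $\mathfrak{su}(2)$. We show that this fails for three equal spins $3$, for three equal spins $4$, and for infinitely many further equal spins. We also show that it becomes true for all spins after one more relation is added, which fixes the value of a central element of the Racah algebra. Without that relation the presentation is correct exactly when a finite Diophantine condition holds; this is the case when one of the spins is at most $1$, and for equal spins $\frac12,1,\frac32,2,\frac52,\frac72$.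
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The centralizer and its Casimir operators}

All algebras are associative, unital and complex. For a nonnegative integer or half-integer $j$ let $[2j]$ be the irreducible representation of $\mathfrak{su}(2)$ of dimension $2j+1$, and write
\[
x_k=k(k+1).
\]
Fix positive integers or half-integers $j_1,j_2,j_3$, the \emph{spins}. Let $s_a^\alpha$ ($\alpha=1,2,3$) be the images of the standard generators of $\mathfrak{su}(2)$ in $\mathrm{End}([2j_a])$, normalized so that $\sum_\alpha(s_a^\alpha)^2=x_{j_a}$; for $j_a=\frac12$ they are one half of the Pauli matrices. We let $s^\alpha_a$ act on the $a$-th factor of $[2j_1]\otimes[2j_2]\otimes[2j_3]$. The \emph{centralizer} $\mathcal C=\mathcal C_{j_1j_2j_3}$ is the algebra of endomorphisms of this tensor product that commute with $s^\alpha_1+s^\alpha_2+s^\alpha_3$ for $\alpha=1,2,3$. It contains the Casimir operators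
\[
K_{ab}=\sum_{\alpha=1}^3(s^\alpha_a+s^\alpha_b)^2\quad(1\le a<b\le3),\qquad K_{123}=\sum_{\alpha=1}^3(s^\alpha_1+s^\alpha_2+s^\alpha_3)^2 ,
\]
and expanding the squares gives $K_{12}+K_{23}+K_{13}=K_{123}+x_{j_1}+x_{j_2}+x_{j_3}$.

The structure of $\mathcal C$ as an abstract algebra comes from the Clebsch--Gordan rule $[2j]\otimes[2j']=\bigoplus_{k=|j-j'|}^{j+j'}[2k]$, where $k$ runs in steps of $1$. Put
\[
\mathcal J_{ab}=\{|j_a-j_b|,|j_a-j_b|+1,\dots,j_a+j_b\},
\]
let $\mathcal J_{123}$ be the set of $\ell$ such that $[2\ell]$ occurs in the triple product, and let $V_\ell$ be the multiplicity space of $[2\ell]$. By Schur's lemma $\mathcal C=\bigoplus_{\ell\in\mathcal J_{123}}\mathrm{End}(V_\ell)$, and $K_{123}$ acts on $V_\ell$ as the scalar $x_\ell$. Decomposing $[2j_1]\otimes[2j_2]$ first, we see that $K_{12}$ has on $V_\ell$ the simple eigenvalues $x_k$, where $k\in\mathcal J_{12}$ and $|j_3-\ell|\le k\le j_3+\ell$. These $k$ form the set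
\begin{equation}\label{eq:K}
\begin{gathered}
\mathcal K_\ell=\{\max(p,r),\dots,\min(q,s)-1\},\\
p=|j_1-j_2|,\quad q=j_1+j_2+1,\quad r=|j_3-\ell|,\quad s=j_3+\ell+1 .
\end{gathered}
\end{equation}
The numbers $p,q,r,s$ are congruent modulo $1$, and $\max(p,r)<\min(q,s)$ because $V_\ell\ne0$. The same description, with the spins permuted, holds for $K_{23}$ and $K_{13}$. Finally, for $\{a,b,c\}=\{1,2,3\}$ with $a<b$ put
\[
\mathcal M_{abc}=\{x_\ell-x_k:\ k\in\mathcal J_{ab},\ \ell\in\{|k-j_c|,|k-j_c|+1,\dots,k+j_c\}\}.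
\]
Then $\mathcal M_{123}$, $\mathcal M_{231}$, $\mathcal M_{132}$ are the spectra of $K_{123}-K_{12}$, $K_{123}-K_{23}$, $K_{123}-K_{13}$.

\subsection{The Racah algebra and the problem}

We want to describe $\mathcal C$ by generators and relations, with the Casimir operators as generators. The \emph{universal Racah algebra} $\mathcal R$ is generated by $A$, $B$ and central elements $\alpha_1,\alpha_2,\alpha_3,C$. With the abbreviations
\begin{equation}\label{eq:params}
\delta=C+\alpha_1+\alpha_2+\alpha_3,\qquad \gamma=(\alpha_1-\alpha_2)(\alpha_3-C),\qquad \beta=(\alpha_1-C)(\alpha_3-\alpha_2),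
\end{equation}
its defining relations are
\begin{align}
[A,[A,B]]-2\{A,B\}&=2A^2-2\delta A-2\gamma,\tag{R1}\label{eq:R1}\\
[B,[B,A]]-2\{A,B\}&=2B^2-2\delta B-2\beta,\tag{R2}\label{eq:R2}
\end{align}
where $\{a,b\}=ab+ba$. It is known, and we use it without proof, that $\alpha_i\mapsto x_{j_i}$, $A\mapsto K_{12}$, $B\mapsto K_{23}$, $C\mapsto K_{123}$ defines an algebra homomorphism $\phi:\mathcal R\to\mathcal C$. We put
\[
Z=\delta-A-B,
\]
so that $\phi(Z)=K_{13}$ and $C-Z=A+B-\alpha_1-\alpha_2-\alpha_3$.

Which relations must be added to obtain $\mathcal C$? The evident ones say that the generators have the right spectra. Since $K_{123}$ commutes with $K_{ab}$, one also wants to record which eigenvalues of $K_{ab}$ occur together with which eigenvalues of $K_{123}$, and the spectrum of the difference $K_{123}-K_{ab}$ is a one-variable trace of this information. Let $\overline{\mathcal R}$ be the quotient of $\mathcal R$ by $\alpha_i=x_{j_i}$ ($i=1,2,3$) and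
\begin{gather}
\prod_{k\in\mathcal J_{12}}(A-x_k)=\prod_{k\in\mathcal J_{23}}(B-x_k)=\prod_{k\in\mathcal J_{13}}(Z-x_k)=\prod_{\ell\in\mathcal J_{123}}(C-x_\ell)=0,\label{eq:Jrel}\\
\prod_{m\in\mathcal M_{123}}(C-A-m)=\prod_{m\in\mathcal M_{231}}(C-B-m)=\prod_{m\in\mathcal M_{132}}(C-Z-m)=0.\label{eq:Mrel}
\end{gather}
The Casimir operators are diagonalizable with these spectra, so $\phi$ induces a homomorphism $\overline\phi:\overline{\mathcal R}\to\mathcal C$.

\medskip
\noindent\textbf{Problem} (posed in \cite{CPV}). \emph{Prove or disprove that $\overline\phi:\overline{\mathcal R}\to\mathcal C_{j_1j_2j_3}$ is an isomorphism for all spins $j_1,j_2,j_3$.}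
\medskip

One would guess that the answer is yes. In a representation of $\overline{\mathcal R}$ the three operators $A,B,Z$ have a scalar sum on each eigenspace of $C$, their eigenvalues lie in short prescribed lists, and they are tied together by \eqref{eq:R1} and \eqref{eq:R2}; this looks overdetermined. The guess is correct for small spins, as Theorems \ref{thm:small} and \ref{thm:equal} show, but not in general.

\subsection{Results}

\begin{theorem}[counterexamples]\label{thm:counter}
Let $j_1=j_2=j_3=j$, where $j=3$, or $j=\ell(\ell+1)/6-1$ for an integer $\ell\ge5$ with $\ell\not\equiv1\pmod 3$; the case $\ell=5$ is $j=4$. Then $\overline\phi$ is not an isomorphism, and $\overline{\mathcal R}$ is not isomorphic to $\mathcal C_{jjj}$ by any map.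
\end{theorem}

\begin{theorem}[the corrected presentation]\label{thm:casimir}
Let $D=[A,B]$. The element
\[
\Omega=D^2+\{A,\{B,Z\}\}-\{B,Z\}+A^2+B^2+Z^2+4\beta A+4\gamma B
\]
is central in $\mathcal R$. Put
\[
\omega=2\gamma\delta+(2\alpha_1+2\alpha_2+1)(\alpha_3-C)^2+(2\alpha_3+2C+1)(\alpha_1-\alpha_2)^2 .
\]
For all spins $j_1,j_2,j_3$ the map $\overline\phi$ induces an isomorphism from the quotient of $\overline{\mathcal R}$ by the single relation $\Omega=\omega$ onto $\mathcal C_{j_1j_2j_3}$.
\end{theorem}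

To decide when the extra relation is superfluous, fix $\ell\in\mathcal J_{123}$ and collect the labels that \eqref{eq:Jrel} and \eqref{eq:Mrel} allow when $C=x_\ell$:
\begin{align*}
S_A(\ell)&=\{k\in\mathcal J_{12}:x_\ell-x_k\in\mathcal M_{123}\},\\
S_B(\ell)&=\{k\in\mathcal J_{23}:x_\ell-x_k\in\mathcal M_{231}\},\\
S_Z(\ell)&=\{k\in\mathcal J_{13}:x_\ell-x_k\in\mathcal M_{132}\}.
\end{align*}
Put $t_i=j_i+\frac12$ for $i=1,2,3$ and $t_4=\ell+\frac12$. For a positive integer $d$ we always write $e=d/2$, and $I_d(u)=\{u-e,u-e+1,\dots,u+e-1\}$ is the interval of $d$ labels attached to a number $u$. Let $\Sigma_\ell$ be the finite set of tuples $(d;u,v,w)$ with $d\in\mathbb Z_{>0}$ and $u,v,w\in\frac12\mathbb Z$ such that $I_d(u)\subset S_A(\ell)$, $I_d(v)\subset S_B(\ell)$, $I_d(w)\subset S_Z(\ell)$ and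
\begin{align}
u^2+v^2+w^2+e^2&=t_1^2+t_2^2+t_3^2+t_4^2,\tag{S1}\label{eq:S1}\\
(u^2-e^2)(v^2-w^2)&=(t_1^2-t_2^2)(t_3^2-t_4^2),\tag{S2}\label{eq:S2}\\
(v^2-e^2)(u^2-w^2)&=(t_1^2-t_4^2)(t_3^2-t_2^2).\tag{S3}\label{eq:S3}
\end{align}
Subtracting \eqref{eq:S2} from \eqref{eq:S3} and factoring both sides gives
\begin{equation}
(w^2-e^2)(u^2-v^2)=(t_1^2-t_3^2)(t_4^2-t_2^2).\tag{S4}\label{eq:S4}
\end{equation}
All labels are nonnegative, so $u,v,w\ge e>0$ in $\Sigma_\ell$. The \emph{standard tuple} is the one read off from $V_\ell$: there $d=\dim V_\ell$, and the eigenvalues of $K_{12},K_{23},K_{13}$ on $V_\ell$ are the $x_k$ with $k$ in $I_d(u),I_d(v),I_d(w)$ respectively.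

\begin{theorem}[criterion]\label{thm:criterion}
The set $\Sigma_\ell$ contains the standard tuple. The map $\overline\phi$ is an isomorphism if and only if $|\Sigma_\ell|=1$ for all $\ell\in\mathcal J_{123}$.
\end{theorem}

\begin{example}\label{ex:half}
Let $j_1=j_2=j_3=\frac12$. Then $\mathcal J_{ab}=\{0,1\}$, $\mathcal J_{123}=\{\frac12,\frac32\}$, and each set $\mathcal M_{abc}$ equals $\{\frac34,-\frac54,\frac74\}$. For $\ell=\frac32$ the only allowed label is $1$, so $\Sigma_{3/2}$ has at most the element $(1;\frac32,\frac32,\frac32)$. For $\ell=\frac12$ the allowed labels are $0,1$, and $d=2$ forces $(2;1,1,1)$; for $d=1$ equation \eqref{eq:S1} asks for $u^2+v^2+w^2=\frac{15}4$ with $u,v,w\in\{\frac12,\frac32\}$, while the sums that occur are $\frac34,\frac{11}4,\frac{19}4,\frac{27}4$. So $\overline\phi$ is an isomorphism onto $\mathcal C$, which has dimension $2^2+1^2=5$.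
\end{example}

\begin{theorem}[one small spin]\label{thm:small}
Every simple $\overline{\mathcal R}$-module other than the $V_\ell$ has dimension at most $2\min(j_1,j_2,j_3)-2$. In particular, if $\min(j_1,j_2,j_3)\le1$, then $\overline\phi$ is an isomorphism.
\end{theorem}

\begin{theorem}[equal spins]\label{thm:equal}
Let $j_1=j_2=j_3=j$ and $P=2j+1$; for $\ell\in\mathcal J_{123}$ put $Q=2\ell+1$. Then $\overline\phi$ is an isomorphism if and only if, for every $\ell\in\mathcal J_{123}$, the only pair of integers $(R,d)$ with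
\[
\begin{gathered}
3R^2+d^2=3P^2+Q^2,\qquad R\equiv d\pmod 2,\qquad 1\le d\le R,\qquad R+d\le2P,\\
\{\tfrac{R-d}2,\dots,\tfrac{R+d}2-1\}\subset S_A(\ell)
\end{gathered}
\]
is the pair of $V_\ell$, namely $(P,Q)$ for $\ell\le j$ and $(\frac{P+Q}2,\frac{3P-Q}2)$ for $\ell\ge j$. The map $\overline\phi$ is an isomorphism for $j\in\{\frac12,1,\frac32,2,\frac52,\frac72\}$ and is not an isomorphism for $j=3$ and $j=4$.
\end{theorem}

We do not give a closed-form list of the triples for which $\overline\phi$ is an isomorphism; Theorem \ref{thm:criterion} decides any given triple.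

The counterexamples are checked by hand in Section \ref{sec:counter}. The other results come from one computation (Section \ref{sec:blocks}): relative to the eigenspaces of $A$, the operator $B$ is tridiagonal, and the relations determine it up to one free constant, the value of $\Omega$. This yields the simple $\overline{\mathcal R}$-modules and their extensions (Section \ref{sec:modules}), from which the remaining theorems follow in Sections \ref{sec:casimir}--\ref{sec:equal}.

\section{Reduction to scalar $C$, and symmetries}\label{sec:setup}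

\subsection{Splitting along $C$}

If an element $a$ of an algebra is annihilated by a polynomial with distinct roots $\lambda$, the Lagrange interpolation polynomials in $a$ are orthogonal idempotents $E_\lambda$ with $\sum E_\lambda=1$ and $aE_\lambda=\lambda E_\lambda$; on any module, $a$ is diagonalizable and $E_\lambda$ projects onto the $\lambda$-eigenspace. For the central element $C$ the idempotents are central, so
\[
\overline{\mathcal R}=\bigoplus_{\ell\in\mathcal J_{123}}\overline{\mathcal R}_\ell,\qquad \overline{\mathcal R}_\ell=\overline{\mathcal R}/(C-x_\ell),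
\]
and $\overline\phi$ is the sum of the maps $\overline{\mathcal R}_\ell\to\mathrm{End}(V_\ell)$. Since $x_k=(k+\frac12)^2-\frac14$, the elements \eqref{eq:params} become in $\overline{\mathcal R}_\ell$ the numbers
\begin{equation}\label{eq:tparams}
\delta=\sum_{i=1}^4t_i^2-1,\qquad \gamma=(t_1^2-t_2^2)(t_3^2-t_4^2),\qquad\beta=(t_1^2-t_4^2)(t_3^2-t_2^2).
\end{equation}
In $\overline{\mathcal R}_\ell$ the element $A$ is annihilated by two polynomials with distinct roots, one from \eqref{eq:Jrel} and one from \eqref{eq:Mrel}, and their common roots are the $x_k$ with $k\in S_A(\ell)$. The same holds for $B$ and $Z$. Hence: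
\begin{equation}\label{eq:modcrit}
\begin{gathered}
\text{an $\mathcal R$-module with $\alpha_i=x_{j_i}$, $C=x_\ell$ is an $\overline{\mathcal R}_\ell$-module if and only if $A,B,Z$ are}\\
\text{diagonalizable with eigenvalues $x_k$, $k$ in $S_A(\ell)$, $S_B(\ell)$, $S_Z(\ell)$ respectively.}
\end{gathered}
\end{equation}
The set of $k$ for which $x_k$ is an eigenvalue of $A$ on a module is its \emph{$A$-support}; the $B$- and $Z$-supports are defined in the same way.

\subsection{Cyclic form of the relations}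

Call a pair $(A,B)$ of elements of an algebra a \emph{Racah pair with parameters $(\delta,\gamma,\beta)$} if $\delta,\gamma,\beta$ are central and \eqref{eq:R1}, \eqref{eq:R2} hold. The relations treat $A$, $B$ and $Z=\delta-A-B$ alike. Indeed $D=[A,B]=[B,Z]=[Z,A]$, and since $B-Z=2B+A-\delta$ and $Z-A=\delta-2A-B$, the relations \eqref{eq:R1} and \eqref{eq:R2} are the first two of
\begin{equation}\label{eq:cyclic}
\begin{aligned}
{}[A,D]&=\{A,B-Z\}-2\gamma_A, &\gamma_A&=\gamma,\\
[B,D]&=\{B,Z-A\}-2\gamma_B, &\gamma_B&=-\beta,\\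
[Z,D]&=\{Z,A-B\}-2\gamma_Z, &\gamma_Z&=\beta-\gamma .
\end{aligned}
\end{equation}
The third is minus the sum of the first two, because $[Z,D]=-[A,D]-[B,D]$.

\begin{lemma}\label{lem:sym}
If $(A,B)$ is a Racah pair with parameters $(\delta,\gamma,\beta)$, then $(B,A)$ is a Racah pair with parameters $(\delta,\beta,\gamma)$ and $(A,Z)$ is a Racah pair with parameters $(\delta,-\gamma,\beta-\gamma)$. Consequently, permuting the spins gives isomorphic algebras $\overline{\mathcal R}_\ell$; the isomorphisms permute $A,B,Z$ as the permutation of tensor factors permutes $K_{12},K_{23},K_{13}$, and they carry $V_\ell$ to $V_\ell$.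
\end{lemma}

\begin{proof}
The first claim is the symmetry between \eqref{eq:R1} and \eqref{eq:R2}. For the second, \eqref{eq:cyclic} gives
\begin{align*}
[A,[A,Z]]&=-[A,D]=\{A,2Z+A-\delta\}+2\gamma,\\
[Z,[Z,A]]&=[Z,D]=\{Z,2A+Z-\delta\}-2(\beta-\gamma).
\end{align*}
In \eqref{eq:params}, exchanging $\alpha_1$ and $\alpha_3$ exchanges $\gamma$ and $\beta$, while exchanging $\alpha_1$ and $\alpha_2$ turns $(\gamma,\beta)$ into $(-\gamma,(\alpha_2-C)(\alpha_3-\alpha_1))=(-\gamma,\beta-\gamma)$. So $A\leftrightarrow B$, $\alpha_1\leftrightarrow\alpha_3$ and $B\leftrightarrow Z$, $\alpha_1\leftrightarrow\alpha_2$ define automorphisms of $\mathcal R$ fixing $C$. They permute the relations \eqref{eq:Jrel} and \eqref{eq:Mrel} according to the transpositions of the spins, they correspond under $\phi$ to the transpositions of tensor factors, and these two transpositions generate all permutations.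
\end{proof}

\section{The counterexamples}\label{sec:counter}

Let $j_1=j_2=j_3=j$. Then $\gamma=\beta=0$, the three sets $\mathcal J_{ab}$ equal $\{0,\dots,2j\}$, the three sets $\mathcal M_{abc}$ coincide, and $S_A(\ell)=S_B(\ell)=S_Z(\ell)\supset\mathcal K_\ell$. From \eqref{eq:K}, $\mathcal K_\ell=\{|j-\ell|,\dots,\min(2j,j+\ell)\}$, so
\begin{equation}\label{eq:dimequal}
\dim V_\ell=2\ell+1\quad(\ell\le j),\qquad \dim V_\ell=3j-\ell+1\quad(\ell\ge j).
\end{equation}

\subsection{One-dimensional representations}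

The phenomenon is already visible in dimension one. A one-dimensional $\mathcal R$-module with $\alpha_i=x_j$ and $C=x_\ell$ consists of numbers $A,B,Z$ with $A+B+Z=\delta=3x_j+x_\ell$ and, by \eqref{eq:cyclic},
\[
A(B-Z)=B(Z-A)=Z(A-B)=0 .
\]
If $A,B,Z$ are not all equal, two of the differences are nonzero, so two of the numbers vanish and the third is $\delta$. Such solutions can satisfy \eqref{eq:Jrel}.

\begin{example}\label{ex:111}
For $j=1$ take $C=0$, $A=6=x_2$, $B=Z=0$; here $\delta=6$. All relations \eqref{eq:Jrel} hold. But $C-A=-6$, while $\mathcal M_{123}=\{2\}\cup\{-2,0,4\}\cup\{-4,0,6\}$, listed by $k=0,1,2$. This module is removed by \eqref{eq:Mrel}.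
\end{example}

The other possibility is $A=B=Z=x_k$ with
\begin{equation}\label{eq:onedim}
3x_k=3x_j+x_\ell .
\end{equation}
By \eqref{eq:dimequal} the centralizer has one-dimensional modules only for $\ell=0$ and $\ell=3j$; they give the solutions $k=j$ and $k=2j$. But \eqref{eq:onedim} is a quadratic Diophantine equation, and nothing prevents further solutions. If such a solution has $k\in\mathcal K_\ell$, the relations \eqref{eq:Jrel} and \eqref{eq:Mrel} cannot exclude it, since $x_k$ is a genuine eigenvalue of $K_{12}$, $K_{23}$ and $K_{13}$ on $V_\ell$. For $j=4$ we have $x_j=20$, and $3\cdot30=3\cdot20+30$ is a solution with $k=\ell=5$. Here $\mathcal K_5=\{1,\dots,8\}$ contains $5$. So $A=B=Z=C=30$ is a one-dimensional $\overline{\mathcal R}_5$-module, while $\dim V_5=8$.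

This is the first member of a family. Let $\ell\ge5$ be an integer with $\ell\not\equiv1\pmod3$; then $6$ divides $\ell(\ell+1)$, and $j=\ell(\ell+1)/6-1$ is an integer with $j\ge4$. Put $k=j+1$. Then $3(x_k-x_j)=6(j+1)=x_\ell$, which is \eqref{eq:onedim}. Moreover $k\le2j$, and $|k-j|=1\le\ell\le2j+1=k+j$, where the last inequality reads $3(\ell+1)\le\ell(\ell+1)$. Hence $\ell\in\mathcal J_{123}$ and $k\in\mathcal K_\ell$, and by \eqref{eq:modcrit} we obtain a one-dimensional $\overline{\mathcal R}_\ell$-module. On the other hand $\dim V_\ell>1$: we have $\ell\ne0$, and $\ell=3j$ would give $3j(3j+1)=6(j+1)$, that is $(j-1)(3j+2)=0$.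

\subsection{A two-dimensional representation}

Let $j=\ell=3$, so that $\alpha_i=C=12$ and $\delta=48$. For $\mathbf a\in\mathbb R^3$ write $\mathbf a\cdot\sigma=\sum a_i\sigma_i$ with the Pauli matrices $\sigma_i$, and recall
\[
[\mathbf a\cdot\sigma,\mathbf b\cdot\sigma]=2i(\mathbf a\times\mathbf b)\cdot\sigma,\qquad\{\mathbf a\cdot\sigma,\mathbf b\cdot\sigma\}=2\,\mathbf a\cdot\mathbf b .
\]
Take $\mathbf a=(0,0,-4)$, $\mathbf b=(\sqrt{12},0,2)$, $\mathbf z=(-\sqrt{12},0,2)$. These vectors have sum $0$, squared length $16$ and pairwise scalar products $-8$. Put $A=16+\mathbf a\cdot\sigma$, $B=16+\mathbf b\cdot\sigma$, $Z=16+\mathbf z\cdot\sigma$. Then $A+B+Z=48$, and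
\[
[A,D]=-4\big(\mathbf a\times(\mathbf a\times\mathbf b)\big)\cdot\sigma=-4(-8\mathbf a-16\mathbf b)\cdot\sigma=32(\mathbf b-\mathbf z)\cdot\sigma,
\]
while $\{A,B-Z\}=32(\mathbf b-\mathbf z)\cdot\sigma+2\,\mathbf a\cdot(\mathbf b-\mathbf z)=32(\mathbf b-\mathbf z)\cdot\sigma$. The computation used only the sum, the lengths and the scalar products, so it applies after a cyclic permutation of $\mathbf a,\mathbf b,\mathbf z$, and \eqref{eq:cyclic} holds. Each of $A,B,Z$ has the eigenvalues $16\pm4$, that is $x_3$ and $x_4$, and $3,4\in\mathcal K_3=\{0,\dots,6\}$. By \eqref{eq:modcrit} this is an $\overline{\mathcal R}_3$-module of dimension $2$, while $\dim V_3=7$. It is simple, because $\sigma_3$ and $\sigma_1$ are linear combinations of $1,A,B$ and have no common eigenvector.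

\begin{proof}[Proof of Theorem \ref{thm:counter}]
In each case we have found a simple $\overline{\mathcal R}$-module $L$ with $C=x_\ell$ and $\dim L\ne\dim V_\ell$. It is not isomorphic to $V_\ell$, and not to any other $V_{\ell'}$, on which $C$ has a different value. The simple modules of $\mathcal C=\bigoplus\mathrm{End}(V_{\ell'})$ are exactly the $V_{\ell'}$, so $\overline\phi$ is not an isomorphism. By Proposition \ref{prop:V} below, whose proof does not use this section, the $V_{\ell'}$ are simple $\overline{\mathcal R}$-modules. So $\overline{\mathcal R}$ has at least $|\mathcal J_{123}|+1$ isomorphism classes of simple modules and $\mathcal C$ has exactly $|\mathcal J_{123}|$; the two algebras are not isomorphic.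
\end{proof}

\section{The Casimir element and the tridiagonal form of $B$}\label{sec:blocks}

To find what distinguishes these modules from $V_\ell$, we decompose the relations along the eigenspaces of $A$. Relation \eqref{eq:R1} is linear in $B$; it will show that $B$ is tridiagonal and give its diagonal. Relation \eqref{eq:R2} is quadratic in $B$ and gives, at each label $k$, one linear equation for the two products ``up and back'' and ``down and back''. A second equation is needed to separate the two products, and a central element of degree two in $B$ supplies it.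

\begin{lemma}\label{lem:central}
For every Racah pair $(A,B)$ the element $\Omega$ of Theorem \ref{thm:casimir} commutes with $A$ and $B$. In particular $\Omega$ is central in $\mathcal R$.
\end{lemma}

\begin{proof}
Put $H_A=\{A,\{B,Z\}\}-\{B,Z\}+A^2+B^2+Z^2$, so that $\Omega=D^2+H_A+4\beta A+4\gamma B$. Since $B^2+Z^2=(\delta-A)^2-\{B,Z\}$,
\begin{equation}\label{eq:HA}
H_A=\{A,\{B,Z\}\}-2\{B,Z\}+A^2+(\delta-A)^2 .
\end{equation}
Let $N=Z-B$. From $[A,B]=D$ and $[A,Z]=-D$ we get $[A,\{B,Z\}]=\{D,N\}$ and $[A,N]=-2D$, and therefore $[A,H_A]=\{A,\{D,N\}\}-2\{D,N\}$. We use the identity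
\begin{equation}\label{eq:anti}
\{a,\{b,c\}\}-\{b,\{a,c\}\}=abc+cba-bac-cab=[[a,b],c].
\end{equation}
By \eqref{eq:cyclic}, $[D,A]=\{A,N\}+2\gamma_A$, so $[[D,A],N]=\{[A,N],N\}=-2\{D,N\}$. With \eqref{eq:anti},
\[
[A,H_A]=\{D,\{A,N\}\}=\{D,-[A,D]-2\gamma_A\}=-[A,D^2]-4\gamma_AD .
\]
As $[A,4\gamma B]=4\gamma D$, we obtain $[A,\Omega]=0$.

The computation used only \eqref{eq:cyclic}, so for the cyclic shift $H_B=\{B,\{Z,A\}\}-\{Z,A\}+A^2+B^2+Z^2$ it gives $[B,D^2+H_B]=-4\gamma_BD=4\beta D$. By \eqref{eq:anti} and \eqref{eq:cyclic}, $H_A-H_B=[D,Z]+\{Z,A-B\}=2\gamma_Z$ is central. Hence $[B,D^2+H_A]=4\beta D$, and $[B,4\beta A]=-4\beta D$ gives $[B,\Omega]=0$.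
\end{proof}

From now on the parameters $\delta,\gamma,\beta$ are complex numbers. For a number or central element $c$ define the even polynomial in $\kappa$
\[
F_c(\kappa)=\big(\kappa^2(\delta+1-\kappa^2)+\gamma\big)^2+4\beta\kappa^4-(c+2\gamma)\kappa^2 ,
\]
and note that
\begin{equation}\label{eq:Fshift}
F_{c'}(\kappa)=F_c(\kappa)-(c'-c)\kappa^2 .
\end{equation}
The next lemma is needed for half-integral labels, and in Section \ref{sec:criterion} also for generic complex labels. Call a finite set $I\subset k_0+\mathbb Z$ \emph{good} if either $2k_0\in\mathbb Z$ and all elements of $I$ are nonnegative, or $2k_0\notin\mathbb Z$; if $0\in I$ we also require $\gamma=0$. For a good set the numbers $x_k$, $k\in I$, are distinct, because $x_k-x_{k'}=(k-k')(k+k'+1)$. Every subset of $\mathcal J_{12}$ is good for the parameters \eqref{eq:tparams}, since $0\in\mathcal J_{12}$ means $j_1=j_2$.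

\begin{lemma}[blocks]\label{lem:blocks}
Let $(A,B)$ be a Racah pair with $\prod_{k\in I}(A-x_k)=0$ for a good set $I$. Let $E_k$ $(k\in I)$ be the idempotents of $A$, put $E_k=0$ for $k\notin I$, and let $g_k^\pm=E_kBE_{k\pm1}BE_k$. For $k,k'\in I$:
\begin{itemize}
\item[(a)] $E_kBE_{k'}=0$ if $k-k'\notin\{-1,0,1\}$;
\item[(b)] if $k\ne0$, then $E_kBE_k=y_kE_k$ with $y_k=\frac12(\delta-x_k+\gamma/x_k)$;
\item[(c)] $4(k+1)^2(2k+1)(2k+3)\,g_k^+=F_\Omega(k+1)E_k$, and the numerical factor on the left is nonzero;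
\item[(d)] if $k\neq0$, then $4k^2(2k-1)(2k+1)\,g_k^-=F_\Omega(k)E_k$;
\item[(e)] if $0\in I$, then $(E_0BE_0-\frac\delta2E_0)^2=\frac14\Omega E_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Multiply \eqref{eq:R1} by $E_k$ on the left and $E_{k'}$ on the right. The left side becomes $\big((x_k-x_{k'})^2-2(x_k+x_{k'})\big)E_kBE_{k'}$. With $\rho=k-k'$ and $\sigma=k+k'+1$ we have $x_k-x_{k'}=\rho\sigma$ and $2(x_k+x_{k'})=\rho^2+\sigma^2-1$, so
\begin{equation}\label{eq:rhosigma}
(x_k-x_{k'})^2-2(x_k+x_{k'})=(\rho^2-1)(\sigma^2-1).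
\end{equation}
For $k\ne k'$ the right side of \eqref{eq:R1} contributes $0$, and $\sigma^2\neq1$ because $I$ is good: either $\sigma\ge2$ or $\sigma\notin\mathbb Z$. This gives (a). For $k=k'$ the factor \eqref{eq:rhosigma} is $-4x_k$ and the right side is $(2x_k^2-2\delta x_k-2\gamma)E_k$, which gives (b).

Fix $k$, write $x=x_k$, $Y=E_kBE_k$, $g^\pm=g_k^\pm$, and read numbers and $\Omega$ as multiplied by $E_k$. By (a), $E_kB^2E_k=Y^2+g^++g^-$ and $E_kBABE_k=xY^2+x_{k+1}g^++x_{k-1}g^-$, and $x_{k+1}-x=2(k+1)$, $x_{k-1}-x=-2k$. Since $[B,[B,A]]=B^2A+AB^2-2BAB$, the diagonal block of \eqref{eq:R2} is $-4(k+1)g^++4kg^--4xY=2(Y^2+g^++g^-)-2\delta Y-2\beta$, that is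
\begin{equation}\label{eq:N1}
(2k+3)g^+-(2k-1)g^-=N_1,\qquad N_1=Y(\delta-2x-Y)+\beta .
\end{equation}
For the diagonal block of $\Omega$ we use \eqref{eq:HA}. From $E_kDE_{k'}=(x_k-x_{k'})E_kBE_{k'}$ we get $E_kD^2E_k=-4(k+1)^2g^+-4k^2g^-$, and from $\{B,Z\}=2\delta B-\{A,B\}-2B^2$ we get $E_k\{B,Z\}E_k=2Y(\delta-x-Y)-2g^+-2g^-$, which enters with the factor $2x-2$. The coefficient of $g^+$ in $\Omega E_k$ is $-4\big((k+1)^2+x-1\big)=-4k(2k+3)$, and that of $g^-$ is $-4(k^2+x-1)=-4(k+1)(2k-1)$. Thus
\begin{equation}\label{eq:N2}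
\begin{gathered}
k(2k+3)g^++(k+1)(2k-1)g^-=N_2,\\
N_2=(x-1)Y(\delta-x-Y)+\tfrac14\big(x^2+(\delta-x)^2\big)+\beta x+\gamma Y-\tfrac14\Omega .
\end{gathered}
\end{equation}
Solving \eqref{eq:N1} and \eqref{eq:N2},
\[
(2k-1)(2k+1)g^-=N_2-kN_1,\qquad(2k+1)(2k+3)g^+=N_2+(k+1)N_1 .
\]

Let $k\ne0$ and insert $Y=y_k$. Then $4Y(\delta-x-Y)=(\delta-x)^2-\gamma^2/x^2$. Using $x-1-k=k^2-1$ and $x-k=k^2$,
\[
4(N_2-kN_1)=(k^2-1)\Big((\delta-x)^2-\frac{\gamma^2}{x^2}\Big)+x^2+(\delta-x)^2+2(\gamma+kx)\Big(\delta-x+\frac\gamma x\Big)+4\beta k^2-\Omega .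
\]
The coefficient of $\gamma^2$ is $\big(2x-(k^2-1)\big)/x^2=(k+1)^2/x^2=1/k^2$. The coefficient of $\gamma$ is $2(\delta-x)+2k=2(\delta-k^2)$. The terms free of $\gamma$, apart from $4\beta k^2-\Omega$, sum to $\big(k(\delta-x)+x\big)^2=k^2(\delta+1-k^2)^2$. Multiplying by $k^2$ gives $4k^2(N_2-kN_1)=F_\Omega(k)$, which is (d). This is an identity of rational functions of $k$ in which $N_1$ and $N_2$ depend on $k$ only through $x$. The substitution $k\mapsto-1-k$ fixes $x$, and $F_\Omega$ is even, so $4(k+1)^2(N_2+(k+1)N_1)=F_\Omega(k+1)$. This is (c) for $k\ne0$; the factor is nonzero because a good set does not contain $-1,-\frac12,-\frac32$.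

Let $k=0$. Then $\gamma=0$ and $g^-=0$, so \eqref{eq:N2} reads $0=(Y-\frac\delta2)^2-\frac14\Omega$, which is (e). Then \eqref{eq:N1} gives $12g^+=4Y(\delta-Y)+4\beta=\delta^2-\Omega+4\beta=F_\Omega(1)$, which is (c).
\end{proof}

The label $k=0$ is exceptional because $x_0=0$ makes \eqref{eq:R1} say nothing about $E_0BE_0$; it will need separate attention several times.

\paragraph{Chains.} Suppose that, in the situation of Lemma \ref{lem:blocks}, the pair acts on a vector space $M$ on which $\Omega$ is a scalar $c$. Then $g_k^+$ acts on $E_kM$ as the number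
\[
g_k=\frac{F_c(k+1)}{4(k+1)^2(2k+1)(2k+3)} .
\]
Let $E_{a-1}M=0$ and $\xi_a\in E_aM$, and define the \emph{chain} $\xi_{k+1}=E_{k+1}B\xi_k$. Since $E_{k-1}B\xi_k=g^+_{k-1}\xi_{k-1}$, and since $k\ne0$ for the labels after $a$,
\begin{equation}\label{eq:chain}
B\xi_a=\xi_{a+1}+E_aB\xi_a,\qquad B\xi_k=\xi_{k+1}+y_k\xi_k+g_{k-1}\xi_{k-1}\quad(k=a+1,a+2,\dots).
\end{equation}
So the span of the chain is invariant under $A$ and $B$ as soon as $\xi_a$ is an eigenvector of $E_aBE_a$, which is automatic for $a\ne0$.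

\paragraph{Factoring $F_c$.} A chain can begin or end only at zeros of $F_c$, so we need the values of $c$ for which the zeros are explicit. For complex $a_1,\dots,a_4$ put
\[
\Pi(\kappa;a_1,a_2\,|\,a_3,a_4)=\prod_\pm\big(\kappa^2-(a_1\pm a_2)^2\big)\big(\kappa^2-(a_3\pm a_4)^2\big),
\]
which depends only on the squares $a_i^2$.

\begin{lemma}\label{lem:factor}
Suppose $\sum a_i^2=\delta+1$, $(a_1^2-a_2^2)(a_3^2-a_4^2)=\gamma$ and $(a_1^2-a_4^2)(a_3^2-a_2^2)=\beta$. Then $\Pi(\kappa;a_1,a_2\,|\,a_3,a_4)=F_c(\kappa)$ for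
\[
c=2\gamma\delta+2(a_1^2+a_2^2)(a_3^2-a_4^2)^2+2(a_3^2+a_4^2)(a_1^2-a_2^2)^2 .
\]
\end{lemma}

\begin{proof}
Write $b_i=a_i^2$. We compare
\begin{align*}
F_c&=\kappa^8-2(\delta+1)\kappa^6+\big((\delta+1)^2-2\gamma+4\beta\big)\kappa^4+(2\gamma\delta-c)\kappa^2+\gamma^2,\\
\Pi&=\big(\kappa^4-2(b_1+b_2)\kappa^2+(b_1-b_2)^2\big)\big(\kappa^4-2(b_3+b_4)\kappa^2+(b_3-b_4)^2\big).
\end{align*}
The coefficients of $\kappa^8$, $\kappa^6$ and $\kappa^0$ agree, and those of $\kappa^2$ agree by the choice of $c$. For $\kappa^4$ we need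
\[
(b_1-b_2)^2+(b_3-b_4)^2+4(b_1+b_2)(b_3+b_4)=\Big(\sum b_i\Big)^2-2(b_1-b_2)(b_3-b_4)+4(b_1-b_4)(b_3-b_2).
\]
On both sides each $b_i^2$ has coefficient $1$, the products $b_1b_2$ and $b_3b_4$ have coefficient $-2$, and the other four products have coefficient $4$.
\end{proof}

By \eqref{eq:tparams} the lemma applies in $\overline{\mathcal R}_\ell$ with $a_i=t_i$. Since $2(t_1^2+t_2^2)=2\alpha_1+2\alpha_2+1$ and $2(t_3^2+t_4^2)=2\alpha_3+2C+1$, the constant $c$ is the value of $\omega$, and
\begin{equation}\label{eq:Fst}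
F_\omega(\kappa)=\Pi(\kappa;t_1,t_2\,|\,t_3,t_4)=(\kappa^2-p^2)(\kappa^2-q^2)(\kappa^2-r^2)(\kappa^2-s^2).
\end{equation}
The zeros are the four Clebsch--Gordan bounds of \eqref{eq:K}. This is how $\omega$ arises.

\begin{example}\label{ex:omega}
If $\Omega=c$ on a module with $A$-support $\{a,\dots,b\}$, $a>0$, then Lemma \ref{lem:blocks}(c),(d) give $F_c(a)=F_c(b+1)=0$. By \eqref{eq:Fshift} this says that $G(\kappa)=F_\omega(\kappa)/\kappa^2$ takes the same value $c-\omega$ at $a$ and at $b+1$. For $j_1=j_2=j_3=4$, $\ell=5$ we have $G(\kappa)=(\kappa^2-1)(\kappa^2-81)(\kappa^2-100)$. The module $V_5$ uses $G(1)=G(9)=0$. The one-dimensional module uses the coincidence $G(5)=G(6)=100800$; indeed $\Omega=4\cdot30^3+30^2=108900$ on it and $\omega=81\cdot10^2=8100$. For $j_1=j_2=j_3=\ell=3$ we have $G(\kappa)=\kappa^2(\kappa^2-49)^2$, and the two-dimensional module uses $G(3)=G(5)=14400$.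
\end{example}

The following rigidity statement will be used three times.

\begin{lemma}[rigidity]\label{lem:rigid}
Let $I=\{a,a+1,\dots,b\}$ be good, and let $c\in\mathbb C$ satisfy $F_c(b+1)=0$, $F_c(k)\ne0$ for $k\in I\setminus\{a\}$, and $c=0$ if $a=0$. Let $(A,B)$ be a Racah pair with parameters $(\delta,\gamma,\beta)$ on a space $M$ of dimension $|I|$ on which $A$ has the eigenvalues $x_k$, $k\in I$. Then $\Omega=c$ on $M$, the only invariant subspaces are $0$ and $M$, and any two such pairs are isomorphic.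
\end{lemma}

\begin{proof}
The spaces $E_kM$ are lines, and $\Omega$ commutes with $A$, so it acts on $E_kM$ by a number $\Omega_k$. As $g_b^+=0$, Lemma \ref{lem:blocks}(c) and \eqref{eq:Fshift} give $(\Omega_b-c)(b+1)^2=0$, so $\Omega_b=c$. Suppose $\Omega_k=c$ for some $k\in I\setminus\{a\}$. Then $k\ne0$ and $F_c(k)\ne0$, so $g_k^-\ne0$ by Lemma \ref{lem:blocks}(d), and both $E_{k-1}BE_k$ and $E_kBE_{k-1}$ are nonzero. The first maps $E_kM$ onto $E_{k-1}M$ and commutes with $\Omega$, so $\Omega_{k-1}=c$. By descending induction $\Omega=c$ on $M$, and neighboring lines are connected by $B$ in both directions. An invariant subspace is a sum of lines $E_kM$, hence $0$ or $M$. A chain starting at $0\neq\xi_a\in E_aM$ is a basis of $M$, and in this basis $A$ and $B$ are given by \eqref{eq:chain}, where $E_aB\xi_a=y_a\xi_a$ if $a\ne0$, and $E_0B\xi_0=\frac\delta2\xi_0$ by Lemma \ref{lem:blocks}(e) if $a=0$.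
\end{proof}

\section{Modules over $\overline{\mathcal R}_\ell$}\label{sec:modules}

Fix $\ell\in\mathcal J_{123}$. The plan is to show that $\overline{\mathcal R}_\ell$ is finite-dimensional, that $V_\ell$ is simple and has no self-extensions, and that every simple module leaves a footprint in $\Sigma_\ell$. Then $\overline{\mathcal R}_\ell\to\mathrm{End}(V_\ell)$ is an isomorphism exactly when $V_\ell$ is the only simple module.

\begin{proposition}\label{prop:V}
The $\overline{\mathcal R}_\ell$-module $V_\ell$ is simple and $\Omega=\omega$ on it. The map $\overline\phi$ is surjective. An $\overline{\mathcal R}_\ell$-module of dimension $|\mathcal K_\ell|$ with $A$-support $\mathcal K_\ell$ is isomorphic to $V_\ell$.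
\end{proposition}

\begin{proof}
Apply Lemma \ref{lem:rigid} with $I=\mathcal K_\ell=\{a,\dots,b\}$ and $c=\omega$. By \eqref{eq:Fst}, $F_\omega$ vanishes at $b+1=\min(q,s)$ and not at the $k$ with $\max(p,r)<k<\min(q,s)$. If $a=0$, then $p=r=0$, so $j_1=j_2$, $j_3=\ell$ and $\omega=0$. This proves the first and third claims. The density theorem says that a complex algebra maps onto $\bigoplus_i\mathrm{End}(L_i)$ for any finite family of pairwise non-isomorphic finite-dimensional simple modules $L_i$. The modules $V_{\ell'}$ have different values of $C$, so $\overline\phi$ is onto.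
\end{proof}

\begin{lemma}\label{lem:findim}
The algebra $\overline{\mathcal R}_\ell$ is finite-dimensional.
\end{lemma}

\begin{proof}
We apply Lemma \ref{lem:blocks} in $\overline{\mathcal R}_\ell$ with $I=\mathcal J_{12}$. Since $1=\sum E_k$ and $A=\sum x_kE_k$, the algebra is spanned by the products $E_{k_0}BE_{k_1}B\cdots BE_{k_m}$, $m\ge0$, which we regard as paths $k_0,\dots,k_m$ in $\mathcal J_{12}$ with steps $-1,0,1$. A path is a $\mathbb C[\Omega]$-linear combination of shorter paths if it contains a step $k,k$ with $k>0$, by (b); a piece $k,k+1,k$, by (c); a piece $k,k-1,k$, by (d), where $k\ge1$ makes the factor nonzero; or a piece $0,0,0$, by (e). A path without such pieces is strictly monotone between its steps $0,0$, and a strictly monotone piece cannot lead from $0$ back to $0$; so it has at most one step $0,0$, and there are finitely many such paths. Thus $\overline{\mathcal R}_\ell$ is finitely generated over $\mathbb C[\Omega]$.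

It remains to see that $\Omega$ is algebraic. By (c) and \eqref{eq:Fshift},
\[
(\Omega-c_k)E_k=-4(2k+1)(2k+3)E_kBE_{k+1}BE_k,\qquad c_k=\omega+\frac{F_\omega(k+1)}{(k+1)^2}.
\]
For the largest $k$ the right side is $0$. Since $\Omega$ is central, descending induction gives $\prod_{k'\ge k}(\Omega-c_{k'})E_k=0$, and summing over $k$ gives $\prod_{k\in\mathcal J_{12}}(\Omega-c_k)=0$.
\end{proof}

\begin{proposition}[simple modules]\label{prop:simple}
Let $L$ be a simple $\overline{\mathcal R}_\ell$-module, $d=\dim L$, and let $c$ be the scalar by which $\Omega$ acts. Then $A,B,Z$ have simple spectra, with supports $I_d(u),I_d(v),I_d(w)$ for a tuple $(d;u,v,w)\in\Sigma_\ell$. Moreover $F_c(\kappa)=\Pi(\kappa;u,e\,|\,v,w)$, and $F_c(\kappa)\ne0$ for $\kappa\in\{u-e+1,\dots,u+e-1\}$.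
\end{proposition}

\begin{proof}
By Lemma \ref{lem:findim}, $L$ is finite-dimensional, so $\Omega$ is a scalar by Schur's lemma. Let $a$ be the least element of the $A$-support and $\xi_a\ne0$ an eigenvector of $E_aBE_a$ in $E_aL$. The span of its chain is a submodule, hence $L$. So $A$ has simple spectrum and its support is an interval $\{a,\dots,b\}=I_d(u)$, with $a=u-e$ and $b+1=u+e$. By Lemma \ref{lem:sym} the same holds for $B$ and $Z$, and the supports lie in the allowed sets by \eqref{eq:modcrit}. If $g_k=0$ for some $a\le k<b$, then by \eqref{eq:chain} the span of $\xi_{k+1},\dots,\xi_b$ is a proper nonzero submodule. So $F_c\ne0$ at $a+1,\dots,b$. Also $g_b^+=0$ gives $F_c(b+1)=0$.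

The equations \eqref{eq:S1}--\eqref{eq:S3} are trace identities. As $k$ runs over $I_d(u)$, the numbers $k+\frac12$ are $d$ points of spacing $1$ centered at $u$, so the mean of $x_k=(k+\frac12)^2-\frac14$ is $u^2+\frac{d^2-1}{12}-\frac14=u^2+\frac{e^2-1}3$. Taking traces in $A+B+Z=\delta$ gives $u^2+v^2+w^2+e^2-1=\delta$, which is \eqref{eq:S1}. If $a>0$, compute the trace of $B$ a second time as $\sum y_k$. Since $\sum_{k=a}^b1/x_k=\frac1a-\frac1{b+1}=d/(u^2-e^2)$, we obtain
\[
2\Big(v^2+\frac{e^2-1}3\Big)=\delta-u^2-\frac{e^2-1}3+\frac\gamma{u^2-e^2},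
\]
and by \eqref{eq:S1} this is $v^2-w^2=\gamma/(u^2-e^2)$, which is \eqref{eq:S2}. If $a=0$, then $u=e$ and $j_1=j_2$, and both sides of \eqref{eq:S2} vanish. Exchanging $A$ and $B$ by Lemma \ref{lem:sym} turns \eqref{eq:S2} into \eqref{eq:S3}.

Finally, \eqref{eq:S1}--\eqref{eq:S3} are the hypotheses of Lemma \ref{lem:factor} for $(a_1,a_2,a_3,a_4)=(u,e,v,w)$. So $\Pi(\kappa;u,e\,|\,v,w)=F_{c'}(\kappa)$ for some $c'$. Both $F_c$ and $F_{c'}$ vanish at $u+e>0$, and \eqref{eq:Fshift} gives $c=c'$.
\end{proof}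

Knowing the simple modules does not yet determine the algebra: it could have a radical. The next lemma excludes this. The case $0\in\mathcal K_\ell$ is the delicate one, since (e) leaves room for a nilpotent part in $E_0BE_0$; it is ruled out by the diagonalizability of $B$.

\begin{lemma}\label{lem:ext}
Every extension $0\to V_\ell\to M\to V_\ell\to0$ of $\overline{\mathcal R}_\ell$-modules splits. If $\mathcal E$ is a quotient algebra of $\overline{\mathcal R}_\ell$ whose only simple module is $V_\ell$, then the action map $\mathcal E\to\mathrm{End}(V_\ell)$ is an isomorphism.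
\end{lemma}

\begin{proof}
Let $\mathcal K_\ell=\{a,\dots,b\}$. The spaces $E_kM$ have dimension $2$ for $k\in\mathcal K_\ell$ and vanish otherwise. From $g_b^+=0$ and $F_\omega(b+1)=0$ we get $\Omega=\omega$ on $E_bM$. The submodule generated by $E_bM$ meets the simple submodule nontrivially and has nonzero image in the simple quotient, so it is $M$, and $\Omega=\omega$ on $M$. By \eqref{eq:Fst}, $g_k\ne0$ for $a\le k<b$.

Suppose $E_aBE_a$ is a scalar on $E_aM$. Choose $\xi_a\in E_aM$ outside the submodule. The span of its chain is a submodule of dimension at most $\dim V_\ell$ with nonzero image in the quotient. It therefore maps isomorphically onto the quotient and splits the extension.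

Otherwise $a=0$, so $\omega=0$, and $n=E_0BE_0-\frac\delta2$ satisfies $n\ne0$, $n^2=0$ on $E_0M$ by Lemma \ref{lem:blocks}(e). Choose $\xi_0\in E_0M$ with $\xi_0'=n\xi_0\ne0$; then $\xi_0,\xi_0'$ is a basis of $E_0M$. The maps $E_{k+1}BE_k$ are injective on $E_kM$ for $k<b$, because $g_k\ne0$. So the two chains $(\xi_k)$, $(\xi_k')$ together form a basis of $M$. By \eqref{eq:chain}, and since $E_0B\xi_0=\frac\delta2\xi_0+\xi_0'$ and $E_0B\xi_0'=\frac\delta2\xi_0'$, the matrix of $B$ is
\[
B=\begin{pmatrix}B_0&0\\ J&B_0\end{pmatrix},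
\]
where $J$ has a single nonzero entry $1$, at position $(0,0)$. Let $f(\lambda)=\prod_{k\in\mathcal J_{23}}(\lambda-x_k)$, so $f(B)=0$. Then $f(B_0)=0$, and $B_0$ is conjugate to a diagonal matrix whose entries $\mu_i$ are simple roots of $f$. Let $J'$ be the corresponding conjugate of $J$. The lower left block of $B^m$ is $\sum_{h=0}^{m-1}B_0^hJB_0^{m-1-h}$, whose conjugate has diagonal entries $m\mu_i^{m-1}J'_{ii}$. Hence $f(B)=0$ gives $f'(\mu_i)J'_{ii}=0$, so all $J'_{ii}$ vanish and $\mathrm{tr}\,J=0$. But $\mathrm{tr}\,J=1$, so this case does not occur.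

For the last claim, $\mathcal E$ is finite-dimensional and $\mathrm{Ext}^1_{\mathcal E}(V_\ell,V_\ell)=0$. By induction on the length and additivity of $\mathrm{Ext}^1$, every finite-dimensional $\mathcal E$-module is a direct sum of copies of $V_\ell$. This applies to $\mathcal E$ itself, so $\mathcal E$ acts faithfully on $V_\ell$, and the action map is onto by Proposition \ref{prop:V}.
\end{proof}

\section{The corrected presentation}\label{sec:casimir}

If $\Omega=\omega$, the $A$-support of a simple module must fill the gap between two consecutive numbers among $p,q,r,s$. The middle gap gives $V_\ell$. The two outer gaps must be excluded, and Example \ref{ex:111} shows that this requires \eqref{eq:Mrel}: there $\Omega=A^2=36$ and $\omega=9\cdot2^2=36$, so the relation $\Omega=\omega$ holds, and the support $\{2\}$ fills the gap between $s=2$ and $q=3$. The sets $S_A(\ell)$, $S_B(\ell)$, $S_Z(\ell)$ are defined by numerical coincidences and are hard to describe, but a lower bound for $\mathcal M_{abc}$ is all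 we need.

\begin{lemma}\label{lem:M}
Let $\{a,b,c\}=\{1,2,3\}$, $a<b$, and $\bar k=j_a+j_b$.
\begin{itemize}
\item[(a)] If $\bar k\ge j_c$, every $m\in\mathcal M_{abc}$ satisfies $-m\le j_c(2\bar k-j_c+1)$.
\item[(b)] If $\ell\ge0$ and $x_\ell-x_{\bar k}\in\mathcal M_{abc}$, then $\ell\ge\bar k-j_c$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m=x_{\ell'}-x_{k'}$ as in the definition of $\mathcal M_{abc}$. If $k'\ge j_c$, then $\ell'\ge k'-j_c\ge0$, so $-m\le x_{k'}-x_{k'-j_c}=j_c(2k'-j_c+1)\le j_c(2\bar k-j_c+1)$. If $k'<j_c$, then $-m\le x_{k'}<j_c(j_c+1)\le j_c(2\bar k-j_c+1)$.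

(b) If $0\le\ell<\bar k-j_c$, then $\bar k>j_c$ and $x_{\bar k}-x_\ell>x_{\bar k}-x_{\bar k-j_c}=j_c(2\bar k-j_c+1)$, contradicting (a).
\end{proof}

\begin{proposition}\label{prop:omega}
A simple $\overline{\mathcal R}_\ell$-module $L$ with $\Omega=\omega$ is isomorphic to $V_\ell$.
\end{proposition}

\begin{proof}
Let $(d;u,v,w)$ be the tuple of $L$ and $\{a,\dots,b\}\subset\mathcal J_{12}$ its $A$-support, so $p\le a$ and $b+1\le q$. By Proposition \ref{prop:simple},
\begin{equation}\label{eq:PiPi}
\Pi(\kappa;u,e\,|\,v,w)=F_\omega(\kappa),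
\end{equation}
so $a=u-e$ and $b+1=u+e$ belong to $\{p,q,r,s\}$. The numbers $p,q,r,s$ are congruent to $a$ modulo $1$, and none of them lies strictly between $a$ and $b+1$. Since $\min(p,r)\le\max(p,r)<\min(q,s)\le\max(q,s)$, there are three cases.

\emph{Middle gap:} $a=\max(p,r)$ and $b+1=\min(q,s)$. Then $L\cong V_\ell$ by Proposition \ref{prop:V}.

\emph{Upper gap:} $a=\min(q,s)<\max(q,s)=b+1$. Since $b+1\le q$, we have $a=s<q=b+1$. Then $b=j_1+j_2\in S_A(\ell)$ and $\ell<j_1+j_2-j_3$, contradicting Lemma \ref{lem:M}(b).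

\emph{Lower gap:} $a=\min(p,r)<\max(p,r)=b+1$. Since $a\ge p$, we have $a=p<r=b+1$ and $e=\frac{r-p}2$. The labels of $A$ are now small, so we look at $B$ and $Z$. Canceling $(\kappa^2-p^2)(\kappa^2-r^2)$ in \eqref{eq:PiPi} shows that $v+w$ and $|v-w|$ are $q$ and $s$ in some order. So $v\ne w$, and $\nu=\max(v,w)$ equals $\frac{q+s}2$. The interval $I_d(\nu)$ has the endpoints
\begin{align*}
\nu-e&=\tfrac{q+p}2+\tfrac{s-r}2=\max(j_1,j_2)+\min(j_3,\ell)+1,\\
\nu+e-1&=\tfrac{q-p}2+\tfrac{s+r}2-1=\min(j_1,j_2)+\max(j_3,\ell).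
\end{align*}
If $\ell\ge j_3$, then $\nu-e$ exceeds both $j_2+j_3$ and $j_1+j_3$, the maxima of $\mathcal J_{23}$ and $\mathcal J_{13}$, which is impossible. So $\ell<j_3$. Now \eqref{eq:S2} reads $pr(v^2-w^2)=(t_1^2-t_2^2)(t_3^2-t_4^2)$ with $r>0$ and $t_3>t_4$. Hence either $j_1=j_2$, or $v-w$ has the sign of $j_1-j_2$. If $\nu=v$, then $j_1\ge j_2$ and the $B$-support is $\{j_1+\ell+1,\dots,j_2+j_3\}$. So $j_2+j_3\in S_B(\ell)$ and $\ell<j_2+j_3-j_1$, contradicting Lemma \ref{lem:M}(b) for $\mathcal M_{231}$. If $\nu=w$, then $j_1\le j_2$ and the $Z$-support is $\{j_2+\ell+1,\dots,j_1+j_3\}$. So $j_1+j_3\in S_Z(\ell)$ and $\ell<j_1+j_3-j_2$, contradicting Lemma \ref{lem:M}(b) for $\mathcal M_{132}$.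
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:casimir}]
Centrality is Lemma \ref{lem:central}. The quotient of $\overline{\mathcal R}$ by $\Omega=\omega$ is the direct sum of the algebras $\mathcal E_\ell=\overline{\mathcal R}_\ell/(\Omega-\omega)$. By Propositions \ref{prop:V} and \ref{prop:omega}, $V_\ell$ is an $\mathcal E_\ell$-module and is its only simple module. By Lemma \ref{lem:ext}, $\mathcal E_\ell\to\mathrm{End}(V_\ell)$ is an isomorphism for every $\ell$.
\end{proof}

\section{The criterion}\label{sec:criterion}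

Proposition \ref{prop:simple} attaches an element of $\Sigma_\ell$ to each simple module. For the converse direction of Theorem \ref{thm:criterion} we must realize every element of $\Sigma_\ell$ by a module. An eigenbasis of $A$ is not well suited to this, since the spectra of $B$ and $Z$ are not visible in it. We use instead a basis in which $A$ is lower and $B$ is upper triangular, with entries that are polynomials in $u,v,w$; identities can then be proved for generic values of $u,v,w$.

\begin{proposition}\label{prop:construct}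
Let $d\in\mathbb Z_{>0}$, $u,v,w\in\mathbb C$, and
\[
\delta=u^2+v^2+w^2+e^2-1,\qquad\gamma=(u^2-e^2)(v^2-w^2),\qquad\beta=(v^2-e^2)(u^2-w^2).
\]
On the space with basis $\eta_0,\dots,\eta_{d-1}$, and with $\eta_{-1}=\eta_d=0$, let
\[
A\eta_i=\theta_i\eta_i+\eta_{i+1},\qquad B\eta_i=\theta_i^*\eta_i+\varphi_i\eta_{i-1},
\]
\[
\theta_i=x_{u-e+i},\qquad\theta_i^*=x_{v-e+i},\qquad\varphi_i=i(i-d)\big((i-e+u+v)^2-w^2\big).
\]
Then $(A,B)$ is a Racah pair with parameters $(\delta,\gamma,\beta)$, and the eigenvalues of $A$, $B$, $Z=\delta-A-B$, with multiplicity, are the $x_k$ for $k$ in $I_d(u)$, $I_d(v)$, $I_d(w)$ respectively.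
\end{proposition}

\begin{proof}
\emph{Relation \eqref{eq:R1}.} Let the same formulas define $A,B$ on the space with basis $\eta_i$, $i\in\mathbb Z$. Because $\varphi_0=\varphi_d=0$, the spans of the $\eta_i$ with $i\ge0$ and with $i\ge d$ are invariant, and our space is their quotient; so there are no boundary cases. Apply $A^2B-2ABA+BA^2-2\{A,B\}=2A^2-2\delta A-2\gamma$ to $\eta_i$ and compare coefficients.

\emph{Coefficient of $\eta_{i+2}$:} $\theta_i^*-2\theta^*_{i+1}+\theta^*_{i+2}=2$, the second difference of $x_k$.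

\emph{Coefficient of $\eta_{i-1}$:} $\varphi_i\big((\theta_i-\theta_{i-1})^2-2(\theta_i+\theta_{i-1})\big)=0$, which is \eqref{eq:rhosigma} with $\rho=1$.

\emph{Coefficient of $\eta_{i+1}$:} the terms of $A^2B-2ABA+BA^2$ containing $\varphi$ give $\varphi_i-2\varphi_{i+1}+\varphi_{i+2}$, and those containing $\theta^*$ give
\[
\theta_i^*(\theta_i+\theta_{i+1})-2(\theta_i\theta^*_i+\theta_{i+1}\theta^*_{i+1})+\theta^*_{i+1}(\theta_i+\theta_{i+1})=-(\theta_{i+1}-\theta_i)(\theta^*_{i+1}-\theta^*_i).
\]
So the requirement is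
\[
\varphi_{i+2}-2\varphi_{i+1}+\varphi_i=(\theta_{i+1}-\theta_i)(\theta^*_{i+1}-\theta^*_i)+2(\theta_i+\theta_{i+1}+\theta^*_i+\theta^*_{i+1})-2\delta .
\]
Put $h=i+1-e$. Then $\varphi_{i+1}=(h^2-e^2)\big((h+u+v)^2-w^2\big)$, and the central second differences of $h^4,h^3,h^2$ are $12h^2+2,\,6h,\,2$. So the left side is $12h^2+12(u+v)h+2+2(u+v)^2-2w^2-2e^2$. On the right, $\theta_{i+1}-\theta_i=2(u+h)$ and $\theta_i+\theta_{i+1}=2(u+h)^2$, and likewise for $\theta^*$ with $v$; the right side is $12h^2+12(u+v)h+4(u^2+v^2+uv)-2\delta$. The two agree by the definition of $\delta$.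

\emph{Coefficient of $\eta_i$:} the left side gives $\varphi_i(\theta_{i-1}-\theta_i-2)+\varphi_{i+1}(\theta_{i+1}-\theta_i-2)-4\theta_i\theta_i^*$. Put $k=u-e+i$. Then $\varphi_i=f(k)$ with $f(k)=\big((k-u)^2-e^2\big)\big((k+v)^2-w^2\big)$ and $\theta^*_i=x_{k+v-u}$, and the requirement becomes
\[
kf(k+1)-(k+1)f(k)=x_k\big(2x_{k+v-u}+x_k-\delta\big)-\gamma .
\]
Write $f=k^4+f_3k^3+f_2k^2+f_1k+f_0$, with $f_3=2(v-u)$, $f_2=u^2+v^2-w^2-e^2-4uv$, $f_0=\gamma$. Since $k(k+1)^m-(k+1)k^m=x_k\big((k+1)^{m-1}-k^{m-1}\big)$ for $m\ge1$, the left side is $x_k\big(3k^2+3k+1+2(v-u)(2k+1)+f_2\big)-\gamma$. The bracket on the right side is $3k^2+3k+2(v-u)(2k+1)+2(v-u)^2-\delta$, and $1+f_2=2(v-u)^2-\delta$.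

\emph{Relation \eqref{eq:R2}.} Its matrix entries are polynomial identities in $u,v,w$, so we may assume $\varphi_i\ne0$ for $0<i<d$. Let $\eta_i'$ be the nonzero multiples of $\eta_{d-1-i}$ with $B\eta_i'=\theta^*_{d-1-i}\eta_i'+\eta'_{i+1}$. Rescaling preserves the product of the entries of $A$ and $B$ that join two neighboring basis vectors, so $A\eta_i'=\theta_{d-1-i}\eta_i'+\varphi_{d-i}\eta'_{i-1}$. Using $x_k=x_{-1-k}$,
\[
\theta^*_{d-1-i}=x_{-v-e+i},\qquad\theta_{d-1-i}=x_{-u-e+i},\qquad\varphi_{d-i}=i(i-d)\big((i-e-v-u)^2-w^2\big).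
\]
So $(B,A)$ is the pair constructed from $(-v,-u,w)$, which has the same $\delta$ and has $\beta$ in place of $\gamma$. Relation \eqref{eq:R1} for that pair is \eqref{eq:R2}.

\emph{Spectra.} The eigenvalues of $A$ and $B$ are the diagonal entries. The coefficients of the characteristic polynomial of $Z$ are polynomials in $u,v,w$, so it suffices to treat the dense set where $2u\notin\mathbb Z$ and $u\pm v\pm w\notin e+\mathbb Z$ for all choices of signs. There $I=I_d(u)$ is good. By Lemma \ref{lem:factor}, $\Pi(\kappa;u,e\,|\,v,w)=F_c(\kappa)$ for some $c$; this polynomial vanishes at $u+e$ and not at $u-e+i$, $0<i<d$. By Lemma \ref{lem:rigid}, there is up to isomorphism only one $d$-dimensional Racah pair with parameters $(\delta,\gamma,\beta)$ and $A$-support $I$. Let $(A',Z')$ be the pair constructed from $(u,w,v)$. Its parameters are $\delta$, $-\gamma$ and $(w^2-e^2)(u^2-v^2)=\beta-\gamma$. By Lemma \ref{lem:sym}, $(A',\delta-A'-Z')$ is a Racah pair with parameters $(\delta,\gamma,\beta)$, and its $A$-support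 is $I$. So it is isomorphic to $(A,B)$, and $Z$ is conjugate to $Z'$, whose eigenvalues are the $x_k$ with $k\in I_d(w)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:criterion}]
Proposition \ref{prop:simple} applied to $V_\ell$ shows that the standard tuple lies in $\Sigma_\ell$. Suppose $|\Sigma_\ell|=1$ for all $\ell$. Then every simple $\overline{\mathcal R}_\ell$-module has the standard tuple, hence dimension $|\mathcal K_\ell|$ and $A$-support $\mathcal K_\ell$, and is isomorphic to $V_\ell$ by Proposition \ref{prop:V}. By Lemma \ref{lem:ext}, $\overline\phi$ is an isomorphism.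

Conversely, let $\overline\phi$ be an isomorphism and $(d;u,v,w)\in\Sigma_\ell$. By \eqref{eq:S1}--\eqref{eq:S3}, the parameters in Proposition \ref{prop:construct} are those of \eqref{eq:tparams}, so the pair constructed there is an $\mathcal R$-module $M$ with $\alpha_i=x_{j_i}$, $C=x_\ell$. The labels are nonnegative, so $A,B,Z$ have $d$ distinct eigenvalues each, with labels in the allowed sets. By \eqref{eq:modcrit}, $M$ is a module over $\overline{\mathcal R}_\ell\cong\mathrm{End}(V_\ell)$, hence a direct sum of copies of $V_\ell$. Since $A$ has simple spectrum, $M\cong V_\ell$, and $(d;u,v,w)$ is the standard tuple.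
\end{proof}

\section{One small spin}\label{sec:small}

If $j_3$ is the smallest spin, $\mathcal J_{23}$ and $\mathcal J_{13}$ have $2j_3+1$ elements. A simple module whose dimension is close to $2j_3+1$ has little room for its $B$- and $Z$-supports, and we show that \eqref{eq:S1}--\eqref{eq:S4} then force $\Omega=\omega$. Some degenerate cases lead to equal spins and are handled by the following lemma, which extends the exclusion seen in Example \ref{ex:111}.

\begin{lemma}\label{lem:degenerate}
Let $j_1=j_2=j_3=j$, $t=j+\frac12$, and let $(d;u,v,w)\in\Sigma_\ell$ have at least two of $u,v,w$ equal to $e$. Then $u=v=w=e=t$ and $\ell=j$; this is the standard tuple of $V_j$.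
\end{lemma}

\begin{proof}
For equal spins the right sides of \eqref{eq:S2}--\eqref{eq:S4} vanish and the three allowed sets coincide, so $\Sigma_\ell$ is invariant under permutations of $u,v,w$. Let $v=w=e$. Then $t_4^2=u^2+3e^2-3t^2$ by \eqref{eq:S1}. Lemma \ref{lem:M}(a) for $k=u+e-1\in S_A(\ell)$ gives
\[
(u+e-\tfrac12)^2-t_4^2=x_k-x_\ell\le j(3j+1)=3t^2-2t+\tfrac14,
\]
that is $2e(u-e)\le u+e-2t$. The left side is nonnegative, and the right side is nonpositive because $k\le2j$. So $u=e=t$, and then $t_4=t$. The support $I_d(t)=\{0,\dots,2j\}$ is $\mathcal K_j$.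
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:small}]
A simple $\overline{\mathcal R}$-module $L$ is a simple $\overline{\mathcal R}_\ell$-module for some $\ell$. By Lemma \ref{lem:sym} we may assume that $j_3$ is minimal. Let $(d;u,v,w)$ be the tuple of $L$ and $\mu=t_3-e=\frac12(2j_3+1-d)$, a nonnegative element of $\frac12\mathbb Z$. We show that $\mu\le1$ implies
\begin{equation}\label{eq:goal}
\Pi(\kappa;u,e\,|\,v,w)=\Pi(\kappa;t_1,t_2\,|\,t_3,t_4).
\end{equation}
By Proposition \ref{prop:simple}, \eqref{eq:Fst} and \eqref{eq:Fshift}, this means $\Omega=\omega$ on $L$, so $L\cong V_\ell$ by Proposition \ref{prop:omega}. Hence $L\not\cong V_\ell$ forces $\mu\ge\frac32$, that is $d\le2j_3-2$. If $j_3\le1$ no such $L$ exists, and Lemma \ref{lem:ext} shows that $\overline\phi$ is an isomorphism.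

From $I_d(v)\subset\mathcal J_{23}=\{t_2-t_3,\dots,t_2+t_3-1\}$ and $I_d(w)\subset\mathcal J_{13}=\{t_1-t_3,\dots,t_1+t_3-1\}$ we get $v-t_2,\ w-t_1\in\{-\mu,-\mu+1,\dots,\mu\}$. Let $\varepsilon=|v-t_2|$ and $\varepsilon'=|w-t_1|$. To treat both signs at once, write $v^2=(\tau_2+\varepsilon)^2$ and $w^2=(\tau_1+\varepsilon')^2$ with $\tau_i=\pm t_i$. We use \eqref{eq:S3} and \eqref{eq:S4} in the form
\begin{align}
(v^2-e^2)(w^2-u^2)&=(t_2^2-t_3^2)(t_1^2-t_4^2),\label{eq:S3b}\\
(w^2-e^2)(v^2-u^2)&=(t_1^2-t_3^2)(t_2^2-t_4^2),\label{eq:S4b}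
\end{align}
which are exchanged by $1\leftrightarrow2$, $v\leftrightarrow w$. For $\mu\le1$ the possibilities are $\varepsilon=\varepsilon'=\mu$, and for $\mu=1$ also $(\varepsilon,\varepsilon')=(0,0),(0,1),(1,0)$.

\emph{Case $\mu=0$.} Here $v=t_2$, $w=t_1$, $e=t_3$, so $u=t_4$ by \eqref{eq:S1}, and \eqref{eq:goal} holds.

\emph{Case $\varepsilon=\varepsilon'=\mu>0$.} With $t_3=e+\mu$, equation \eqref{eq:S1} gives
\[
u^2=t_4^2-2\mu(\tau_1+\tau_2-e)-\mu^2,\qquad w^2-u^2=t_1^2-t_4^2+2\mu(2\tau_1+\tau_2+\mu-e),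
\]
and $v^2-e^2=(\tau_2+\mu-e)(\tau_2+t_3)$, while $t_2^2-t_3^2=(\tau_2-\mu-e)(\tau_2+t_3)$. If $\tau_2\ne-t_3$, we cancel $\tau_2+t_3$ in \eqref{eq:S3b} and obtain $2\mu(t_1^2-t_4^2)+2\mu(\tau_2+\mu-e)(2\tau_1+\tau_2+\mu-e)=0$, that is
\[
t_4^2=\tau_4^2,\qquad\tau_4=\tau_1+\tau_2+\mu-e .
\]
This conclusion is symmetric in the indices $1,2$, so if $\tau_1\ne-t_3$ it follows in the same way from \eqref{eq:S4b}. Then $u^2=\tau_4^2-2\mu(\tau_4-\mu)-\mu^2=(\tau_1+\tau_2-e)^2$. The roots in $\kappa^2$ of the left side of \eqref{eq:goal} are the squares of $\tau_1+\tau_2$, $\tau_1+\tau_2-2e$, $\tau_1+\tau_2+2\mu$, $\tau_1-\tau_2$. Those of the right side are the squares of $\tau_1\pm\tau_2$, $t_3+\tau_4=\tau_1+\tau_2+2\mu$ and $t_3-\tau_4=2e-\tau_1-\tau_2$. So \eqref{eq:goal} holds. If $\tau_1=\tau_2=-t_3$, the spins are equal and $v^2=w^2=(\mu-t_3)^2=e^2$; Lemma \ref{lem:degenerate} gives $e=t_3$, contradicting $\mu>0$.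

In the remaining cases $\mu=1$, so $t_3=e+1$ and $t_3^2-e^2=2e+1\ne0$.

\emph{Case $\varepsilon=\varepsilon'=0$.} Here $v=t_2$, $w=t_1$, $u^2=t_4^2+(t_3^2-e^2)$. Equation \eqref{eq:S3b} becomes $(t_3^2-e^2)(t_1^2-t_4^2)=(t_2^2-e^2)(t_3^2-e^2)$, so $t_1^2-t_4^2=t_2^2-e^2$; symmetrically \eqref{eq:S4b} gives $t_2^2-t_4^2=t_1^2-e^2$. Adding, $t_4=e$, so $u=t_3$, and \eqref{eq:goal} holds.

\emph{Case $\varepsilon=0$, $\varepsilon'=1$.} We show that it does not occur; the case $\varepsilon=1$, $\varepsilon'=0$ follows by exchanging $1\leftrightarrow2$, $v\leftrightarrow w$. Here $v=t_2$, $w^2=(\tau_1+1)^2$, and \eqref{eq:S1} gives $u^2=t_4^2+2e-2\tau_1$. So $w^2-u^2=t_1^2-t_4^2+4\tau_1+1-2e$, and \eqref{eq:S3b} becomes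
\begin{equation}\label{eq:case01}
(2e+1)(t_1^2-t_4^2)=-(t_2^2-e^2)(4\tau_1+1-2e).
\end{equation}
Suppose $\tau_1\ne-t_3$. We have $w^2-e^2=(\tau_1+1-e)(\tau_1+t_3)$ and $t_1^2-t_3^2=(\tau_1-1-e)(\tau_1+t_3)$. Canceling $\tau_1+t_3$ in \eqref{eq:S4b} gives $2(t_2^2-t_4^2)+2(\tau_1+1-e)(\tau_1-e)=0$, so $t_1^2-t_4^2=-t_2^2-e^2+e+(2e-1)\tau_1$. Insert this in \eqref{eq:case01} and collect all terms on the left. The coefficient of $t_2^2$ is $4(\tau_1-e)$, and the remaining terms are
\[
(2e+1)\big(e-e^2+(2e-1)\tau_1\big)-e^2(4\tau_1+1-2e)=e-\tau_1 .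
\]
So $(\tau_1-e)(4t_2^2-1)=0$. As $j_2>0$, we have $t_2\ge1$, so $\tau_1=e>0$ and $t_1=t_3-1$, contradicting the minimality of $j_3$.

Suppose $\tau_1=-t_3$. Then $t_1=t_3=e+1$, $w=e$ and $u^2=t_4^2+4e+2$. Equation \eqref{eq:case01} reads $(2e+1)(t_1^2-t_4^2)=3(2e+1)(t_2^2-e^2)$, so $t_4^2=4e^2+2e+1-3t_2^2$ and $u^2=4e^2+6e+3-3t_2^2$. From $u\ge e$ we get $t_2\le e+1=t_3$, so $t_2=t_3$ by minimality. Then the spins are equal and $u^2=e^2$, so $u=w=e$, and Lemma \ref{lem:degenerate} gives $e=t_3$, a contradiction.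
\end{proof}

\section{Equal spins}\label{sec:equal}

For equal spins the criterion reduces to counting representations by the form $3R^2+d^2$, which is four times the norm form of the Eisenstein integers. We recall the facts needed. The ring $\mathcal O=\mathbb Z[\frac{1+\sqrt{-3}}2]$ consists of the numbers $\frac{a+b\sqrt{-3}}2$ with integers $a\equiv b\pmod2$, of norm $\frac{a^2+3b^2}4$. It is a principal ideal domain whose units are the sixth roots of unity. The prime $3$ is a unit times the square of $\sqrt{-3}$, primes $\equiv2\pmod3$ remain prime, and each prime $\equiv1\pmod3$ is the product of two conjugate, non-associate primes of $\mathcal O$.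

\begin{lemma}\label{lem:eisenstein}
Let $n$ be a positive integer. If there are two different pairs of integers $(R,d)$ with $3R^2+d^2=4n$, $R\equiv d\pmod2$ and $1\le d\le R$, then $n$ is divisible by a product of two, possibly equal, primes $\equiv1\pmod3$.
\end{lemma}

\begin{proof}
To a pair attach $\zeta=\frac{d+R\sqrt{-3}}2\in\mathcal O$, of norm $n$ and with argument in $[60^\circ,90^\circ)$. Let $\zeta,\zeta'$ come from two pairs. If $\zeta'$ is a unit times $\zeta$, the arguments differ by a multiple of $60^\circ$, so they are equal. If $\zeta'$ is a unit times $\bar\zeta$, their sum is a multiple of $60^\circ$ in $[120^\circ,180^\circ)$, so both are $60^\circ$. In both cases $\zeta=\zeta'$. So different pairs give an ideal $(\zeta')$ of norm $n$ different from $(\zeta)$ and $(\bar\zeta)$. By unique factorization, an ideal of norm $n$ is determined by how the primes $\equiv1\pmod 3$ dividing $n$ are distributed over their two conjugate factors. If $n$ has at most one such prime factor, counted with multiplicity,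 the ideals of norm $n$ form a single conjugate pair or a single ideal.
\end{proof}

The primes $\equiv1\pmod3$ begin with $7,13,19,31$, so the products in Lemma \ref{lem:eisenstein} that do not exceed $169$ are $49,91,133,169$.

\begin{proof}[Proof of Theorem \ref{thm:equal}]
Let $(d;u,v,w)\in\Sigma_\ell$. The right sides of \eqref{eq:S2}--\eqref{eq:S4} vanish. If $u,v,w$ were not all equal, two of the differences $v^2-w^2$, $u^2-w^2$, $u^2-v^2$ would be nonzero, so two of $u,v,w$ would equal $e$, and Lemma \ref{lem:degenerate} would give $u=v=w$. So $u=v=w=R/2$ with an integer $R$. Then \eqref{eq:S2} and \eqref{eq:S3} hold, \eqref{eq:S1} is $3R^2+d^2=3P^2+Q^2$, and the condition on the intervals is $\{\frac{R-d}2,\dots,\frac{R+d}2-1\}\subset S_A(\ell)\subset\{0,\dots,2j\}$, which includes the parity condition and the inequalities $d\le R$, $R+d\le2P$. The standard pair is read off from $\mathcal K_\ell=\{\frac{R-d}2,\dots,\frac{R+d}2-1\}$: for $\ell\le j$ the endpoints $j-\ell$, $j+\ell$ give $(P,Q)$, and for $\ell\ge j$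 the endpoints $\ell-j$, $2j$ give $(\frac{P+Q}2,\frac{3P-Q}2)$. The criterion is now Theorem \ref{thm:criterion}, and the failure for $j=3,4$ is Theorem \ref{thm:counter}.

For the positive cases note that $\ell\equiv j$ modulo $1$, so $P\equiv Q\pmod2$ and $3P^2+Q^2=4n$ with an integer $n$. Since $\ell\le3j$, we have $Q\le3P-2$ and $n\le3P^2-3P+1$. The condition $1\le d\le R$ gives $n\le R^2<4n/3$, so the pairs with $d\le R$ are found by testing a few values of $R$:
\[
n=49:\ (8,2),\,(7,7);\qquad n=91:\ (11,1),\,(10,8);\qquad n=169:\ (15,1),\,(13,13).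
\]

Let $j\le\frac52$, so $2\le P\le6$ and $n\le91$. By Lemma \ref{lem:eisenstein} only $n=49$ and $n=91$ can give a second pair. For $n=49$, the numbers $196-3P^2$ for $P=2,\dots,6$ are $184,169,148,121,88$; the value $P=3$, $Q=13$ violates $Q\le3P-2$, so $P=5$, $Q=11$. The standard pair is $(8,2)$, and $(7,7)$ violates $R+d\le10$. For $n=91$ we need $P=6$, since $n\le61$ for $P\le5$, and then $Q=16$. The standard pair is $(11,1)$, and $(10,8)$ violates $R+d\le12$.

Let $j=\frac72$, so $P=8$, $Q=2h$ with $1\le h\le11$, and $n=48+h^2$ takes the values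
\[
49,\ 52,\ 57,\ 64,\ 73,\ 84,\ 97,\ 112,\ 129,\ 148,\ 169 .
\]
Only $49$ and $169$ are multiples of $49$, $91$, $133$ or $169$. For $n=169$, $Q=22$, the standard pair is $(15,1)$, and $(13,13)$ violates $R+d\le16$. For $n=49$, $\ell=\frac12$, the standard pair is $(8,2)$. The pair $(7,7)$ needs $6\in S_A(\frac12)$, that is $\frac34-42=-\frac{165}4\in\mathcal M_{123}$; but by Lemma \ref{lem:M}(a) the elements of $\mathcal M_{123}$ are at least $-j(3j+1)=-\frac{161}4$.
\end{proof}

\begin{remark}
The two smallest counterexamples of Section \ref{sec:counter} come from the same lists. For $j=\ell=3$ we have $n=49$; the standard pair is $(7,7)$, and $(8,2)$ gives the two-dimensional module with support $\{3,4\}$. For $j=4$, $\ell=5$ we have $n=91$; the standard pair is $(10,8)$, and $(11,1)$ gives the one-dimensional module with support $\{5\}$.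
\end{remark}

\begin{thebibliography}{9}

\bibitem{CPV}
Nicolas Crampe, Lo\"ic Poulain d'Andecy, Luc Vinet,
\emph{Temperley-Lieb, Brauer and Racah algebras and other centralizers of su(2)},
arXiv:1905.06346 (2019).

\end{thebibliography}
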